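\title{Finitely presented groups without a minimal presentation}

\begin{abstract}
A finite presentation of a group $G$ is minimal if it realizes the deficiency of $G$ and has as few generators as $G$ allows. We show that not every finitely presented group has a minimal presentation. For each $d\ge 2$ we give an explicit group of rank $d$ and deficiency $d-1$ that has no presentation with $d$ generators and one relator. The obstruction is a stably free, non-free module over a group algebra of the trefoil group. Rank $2$ is the smallest possible rank of such a group, and $d-1$ is the largest possible deficiency of such a group of rank $d$.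
\end{abstract}

\section{Introduction}

A finite presentation of a group $G$ can be economical in two ways. It can have few generators: the least possible number is the \emph{rank} $d(G)$, the minimal size of a generating set. Or it can have few relators for its number of generators: the \emph{deficiency} $\operatorname{def}(G)$ is the maximum, over all finite presentations of $G$, of the number of generators minus the number of relators. A finite presentation is \emph{minimal} if it is optimal in both ways, that is, if it has exactly $d(G)$ generators and $d(G)-\operatorname{def}(G)$ relators.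

For $n\ge d(G)$ let $\delta_n(G)$ be the largest value of $n-m$ over the presentations of $G$ with $n$ generators and $m$ relators. Adding a generator $x$ and a relator $x^{-1}w$, with $w$ a word in the old generators, changes neither the group nor the difference. So $\delta_n(G)$ is nondecreasing in $n$, it equals $\operatorname{def}(G)$ for large $n$, and $G$ has a minimal presentation exactly when $\delta_n(G)$ does not depend on $n$. The issue is whether a superfluous generator can save more than the one relator that it costs.

In the simplest cases it cannot. The bound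
$\operatorname{def}(G)\le \operatorname{rk}H_1(G)-d(H_2(G))$, recalled in Section~\ref{sec:tools}, does not involve the number of generators, and it is attained by the usual presentations of free groups, of cyclic groups and of $\mathbb Z^2=\langle a,b\mid aba^{-1}b^{-1}\rangle$, all of which have $d(G)$ generators. Rapaport proved that every one-relator group and every finitely presented nilpotent group has a minimal presentation. It is therefore tempting to expect a positive answer to the following question, which we take from Gardam's paper \cite{Gardam}: \emph{does every finitely presented group have a minimal presentation?} The answer is no.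

Consider three words in letters $p,q$,
\[
\begin{aligned}
r(p,q)&=q\,p^{2}\,q\,p^{-1}q^{-1}p^{-1},\\
W(p,q)&=q^{2}\cdot pq^{-1}p^{-1}\cdot q^{-1}\cdot pqp^{-1},\\
C(p,q)&=p\,q\,p\,q^{-1}p^{-2}q .
\end{aligned}
\]
For $d\ge2$ let $F_d$ be the free group on $a_1,\dots,a_d$, define elements of $F_d$ by
\[
\kappa=r(a_1,a_2),\quad \hat u=\kappa^{-1}a_2,\quad \hat g=W(a_1,\hat u),\quad w_t=C(\kappa,a_1),\quad w_g=C(\kappa,\hat g),
\]
and put
\[
G_d=\big\langle a_1,\dots,a_d,t,u\ \big|\ r(t,u)=1,\ \ t=w_t,\ \ W(t,u)=w_g\big\rangle .
\]

\begin{theorem}\label{thm:main}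
For each $d\ge2$ we have $d(G_d)=d$ and $\operatorname{def}(G_d)=d-1$, and $G_d$ has no presentation with $d$ generators and one relator. Hence $G_d$ has no minimal presentation. Moreover, $G_d$ has a presentation with $d$ generators and $2$ relators, and one with $d+1$ generators and $2$ relators. Thus $\delta_d(G_d)=\operatorname{def}(G_d)-1$ and $\delta_{d+1}(G_d)=\operatorname{def}(G_d)$.
\end{theorem}

A one-relator presentation of $G_d$ with $n$ generators would have $n\ge d$ and $n-1\le d-1$, so $G_d$ is not a one-relator group at all. In particular $G_2$ is a $2$-generator group of deficiency $1$ that is not a one-relator group.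

\begin{theorem}\label{thm:sharp}
If $G$ is finitely presented and $d(G)\le1$ or $\operatorname{def}(G)\ge d(G)$, then $G$ has a minimal presentation. So $2$ is the smallest possible rank of a group without a minimal presentation, and $d-1$ is the largest possible deficiency of such a group of rank $d$.
\end{theorem}

The proof of Theorem~\ref{thm:main} counts relators through the relation module $N^{ab}$ of a presentation $G=F/N$. Adding a generator and a defining relator adds a free summand to this module, so a jump in $\delta_n$ calls for a module that becomes easier to generate after a free summand is added. Stably free modules that are not free behave in this way. In Sections~\ref{sec:trefoil} and~\ref{sec:module} we find one, called $M$, as the relation module of an unusual generating pair of the trefoil group $T$. This does not make $T$ a counterexample, because $T$ has a better generating pair. Section~\ref{sec:indep} gives a condition under which the relation module, after a change of rings, is the same for all generating $d$-tuples. Section~\ref{sec:groups} shows that $G_d$ satisfies it and that the common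 module is a quotient of $M$, and Section~\ref{sec:proof} concludes.

\section{Standard tools}\label{sec:tools}

Modules are left modules and vectors are rows. For a group $G$, $IG$ is the augmentation ideal of $\mathbb ZG$, we write $\otimes_G$ for $\otimes_{\mathbb ZG}$, and homology has integer coefficients.

\subsection*{Derivations and Fox calculus}
A \emph{derivation} of a group $E$ into a $\mathbb ZE$-module $B$ is a map $D\colon E\to B$ with $D(vw)=D(v)+vD(w)$. Then $D(w^{-1})=-w^{-1}D(w)$, and $D$ is determined by its values on generators. For $\xi\in B$ the map $w\mapsto (w-1)\xi$ is a derivation, called \emph{inner}; it vanishes on every $w$ that acts trivially on $B$. For $F$ free on $a_1,\dots,a_n$, the Fox derivative $\partial/\partial a_j\colon F\to\mathbb ZF$ is the derivation with $\partial a_i/\partial a_j=\delta_{ij}$. Explicitly, each occurrence $w=w'a_jw''$ contributes $w'$ to $\partial w/\partial a_j$, and each occurrence $w=w'a_j^{-1}w''$ contributes $-w'a_j^{-1}$. One has $w-1=\sum_j(\partial w/\partial a_j)(a_j-1)$. If $V$ is a word in $p,q$ with Fox derivatives $V_p,V_q$, and $D$ is a derivation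 of $E$, then the \emph{chain rule} holds for $\alpha,\beta\in E$:
\[
D(V(\alpha,\beta))=V_p(\alpha,\beta)\,D(\alpha)+V_q(\alpha,\beta)\,D(\beta).
\]

\subsection*{Relation modules}
Let $G=F/N$ with $F$ as above. Conjugation makes $N^{ab}=N/[N,N]$ a $\mathbb ZG$-module, the \emph{relation module}. If $N$ is the normal closure of $m$ elements, their classes generate $N^{ab}$. The \emph{Fox sequence}
\begin{equation}\label{eq:fox}
0\to N^{ab}\to\mathbb ZG^{\,n}\to IG\to0,\qquad \nu[N,N]\mapsto(\partial\nu/\partial a_j)_j,\quad e_j\mapsto a_j-1,
\end{equation}
is exact; here derivatives and generators are read in $\mathbb ZG$. For $N=1$ it says that $IF$ is free on the elements $a_j-1$.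

\subsection*{Further facts}
\begin{itemize}
\item[(H)] For $G$ finitely presented, $\operatorname{def}(G)\le\operatorname{rk}H_1(G)-d(H_2(G))$. Indeed, the $2$-complex $X$ of a presentation with $n$ generators and $m$ relators has Euler characteristic $1-n+m=1-\operatorname{rk}H_1(G)+\operatorname{rk}H_2(X)$, and $H_2(X)$ is a free abelian group that maps onto $H_2(G)$.
\item[(St)] (Stallings \cite{Stallings}.) A homomorphism $E\to G$ that induces an isomorphism on $H_1$ and an epimorphism on $H_2$ induces isomorphisms $E/\gamma_nE\cong G/\gamma_nG$ for all $n$, where $\gamma_n$ denotes the lower central series.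
\item[(L)] (Lyndon \cite{Lyndon}.) Let $G=F/N$ with $F$ free and $N$ the normal closure of $w=s^m\ne1$, where $m\ge1$ and $s$ is not a proper power. Then $N^{ab}\cong\mathbb ZG/\mathbb ZG(\bar s-1)$, where $\bar s$ is the image of $s$ in $G$.
\item[(K)] (Kaplansky.) If $k$ is a field of characteristic $0$ and $T$ is a group, then square matrices over $k[T]$ satisfy $AB=1\Rightarrow BA=1$. Hence every surjective endomorphism of $k[T]^n$ is injective: it has a section, and the section is a two-sided inverse.
\item[(Sch)] (Schanuel's lemma.) If $0\to K\to P\to B\to0$ and $0\to K'\to P'\to B\to0$ are exact with $P,P'$ projective, then $K\oplus P'\cong K'\oplus P$.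
\item[(Fr)] Subgroups of a free group $F$ are free; $\bigcap_n\gamma_nF=1$; and $k[F]$ has no zero divisors for every field $k$.
\end{itemize}

\section{Small rank and large deficiency}\label{sec:sharp}

The next proposition proves half of Theorem~\ref{thm:sharp} and will also give the upper bound for $\operatorname{def}(G_d)$.

\begin{proposition}\label{prop:free}
If $G$ is finitely presented and $\operatorname{def}(G)\ge d(G)$, then $G$ is free of rank $d(G)$.
\end{proposition}

\begin{proof}
Let $d=d(G)$ and let $F\to G$ be an epimorphism from a free group of rank $d$, with kernel $N$. By (H),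
\[
d\le\operatorname{def}(G)\le\operatorname{rk}H_1(G)-d(H_2(G))\le d-d(H_2(G)),
\]
so $H_2(G)=0$ and $\operatorname{rk}H_1(G)=d$. The surjection $\mathbb Z^d=H_1(F)\to H_1(G)$ then has a kernel of rank $0$, so it is an isomorphism. By (St), $N\subseteq\gamma_nF$ for all $n$, and $N=1$ by (Fr).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
If $d(G)\le1$, then $G$ is trivial, infinite cyclic, or cyclic of order $n\ge2$. The presentations $\langle\,\mid\,\rangle$, $\langle a\mid\,\rangle$, $\langle a\mid a^n\rangle$ have $d(G)$ generators, and generators minus relators equals $0,1,0$. In each case this is $\operatorname{rk}H_1(G)$, which bounds $\operatorname{def}(G)$ by (H). If $\operatorname{def}(G)\ge d(G)=d$, then $G$ is free of rank $d$ by Proposition~\ref{prop:free}, $\operatorname{def}(G)\le\operatorname{rk}H_1(G)=d$, and the presentation with $d$ generators and no relator is minimal. So a group without a minimal presentation has $d(G)\ge2$ and $\operatorname{def}(G)\le d(G)-1$. By Theorem~\ref{thm:main}, whose proof uses only Proposition~\ref{prop:free} from this section, every rank $d\ge2$ occurs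 with deficiency $d-1$.
\end{proof}

\section{Two generating pairs of the trefoil group}\label{sec:trefoil}

Let $T=\langle t,u\mid r(t,u)\rangle$. The relation reads $ut^2u=tut$. With $s=ut$ it becomes $sts=tst$, so $T$ is the trefoil group. With $v=tut^{-1}$ it becomes $u\cdot tvt^{-1}=v$, so
\[
T=\langle t,u,v\mid tut^{-1}=v,\ tvt^{-1}=u^{-1}v\rangle .
\]
Let $F$ be the free group on $u,v$ and put $\varphi(u)=v$, $\varphi(v)=u^{-1}v$. This is an automorphism of $F$, with inverse $u\mapsto uv^{-1}$, $v\mapsto u$. Hence $T=F\rtimes\langle t\rangle$ with $tft^{-1}=\varphi(f)$. The group $T$ is torsion-free, since $F$ and $T/F\cong\mathbb Z$ are. It is not free, since it is nonabelian while $T^{ab}\cong\mathbb Z$ (the relator has exponent sum $0$ in $t$ and $1$ in $u$).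

For $f\in F$ let $K_f$ be the subgroup generated by all $\varphi^l(f)$, $l\in\mathbb Z$. It is normalized by $t$, so $\langle t,f\rangle=K_f\rtimes\langle t\rangle$, and $T=\langle t,f\rangle$ if and only if the $\varphi$-orbit of $f$ generates $F$. For $f=u$ the two elements $f,\varphi(f)$ already generate $F$. Section~\ref{sec:module} will show that this is necessary for the relation module of the pair $(t,f)$ to be cyclic, so we look for an $f$ whose orbit generates $F$ while $f$ and $\varphi(f)$ do not.

A second generating pair comes from the center. Put $a=tst=sts$ and $b=st=ut^2$. Then $a^2=sts\cdot tst=b^3$. Since $t=ab^{-1}$ and $u=bt^{-2}$, the elements $a,b$ generate $T$, so $z=a^2=b^3$ is central. The elements $a^3=az$ and $b^4=bz$ also generate $T$, because $(b^4)^3(a^3)^{-2}=z^4z^{-3}=z$. We bring this pair into the form $(t,f)$: we have $a^3b^{-4}=t$, and $b^4t^{-8}$ lies in $F$. Put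
\[
h=uv^{-1}u^{-1}v,\qquad g=uh=W(t,u).
\]

\begin{lemma}\label{lem:pair}
\begin{enumerate}
\item[(a)] $gt^8=b^4$ and $tgt^8=a^3$. Hence $T=\langle t,g\rangle$; explicitly $u=U(t,g)$, where $U(x,y)=yx^6Z^{-1}$ and $Z=(yx^8)^3(xyx^8)^{-2}$.
\item[(b)] $\langle g,\varphi(g)\rangle\ne F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\varphi(h)=v\cdot v^{-1}u\cdot v^{-1}\cdot u^{-1}v=h$, so $h$ commutes with $t$. Next $\varphi^2(u)=u^{-1}v$, $\varphi^3(u)=v^{-1}u^{-1}v$ and $\varphi^4(u)=v^{-1}u\cdot v^{-1}\cdot u^{-1}v=v^{-1}h$, so
\[
z=(ut^2)^3=u\,\varphi^2(u)\,\varphi^4(u)\,t^6=u\cdot u^{-1}v\cdot v^{-1}h\cdot t^6=ht^6 .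
\]
Therefore $b^4=bz=ut^2ht^6=gt^8$ and $tgt^8=tbz=az=a^3$. It follows that $z=Z(t,g)$ and $u=gh^{-1}=gt^6z^{-1}=U(t,g)$.

(b) We have $g=u\cdot h$ and $\varphi(g)=v\cdot h$, both words of length $5$. Let $F$ act on the right on $\{0,1,2,3,4\}$ by $u=(0\,1\,2)(3\,4)$ and $v=(0\,1\,4)(2\,3)$. Both $u$ and $v$ send $0$ to $1$, and the letters $u,v^{-1},u^{-1},v$ of $h$, applied in turn, move $1\to2\to3\to4\to0$. So $g$ and $\varphi(g)$ fix $0$, while $u$ does not.
\end{proof}

Let $\Phi$ be the free group on $x,y$, let $\varepsilon\colon\Phi\to T$ be the epimorphism $x\mapsto t$, $y\mapsto g$, and let $R=\ker\varepsilon$.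

\begin{lemma}\label{lem:two}
$R$ is the normal closure in $\Phi$ of $r(x,U)$ and $y^{-1}W(x,U)$.
\end{lemma}

\begin{proof}
In $T=\langle x,u,y\mid r(x,u),\ y=W(x,u)\rangle$, where $x=t$ and $y=g$, the relation $u=U(x,y)$ holds by Lemma~\ref{lem:pair}(a). Add it and eliminate $u$.
\end{proof}

\section{A stably free module that is not free}\label{sec:module}

From now on $c=(1+\sqrt5)/2$, so that $c^2=c+1$, and $k=\mathbb Q(\sqrt5)$; the number $c$ is not used until Section~\ref{sec:groups}. Let $S=k[T]$ and $A=k[F]$, with augmentation ideals $I$ and $\Delta$. Since $S=k\otimes_{\mathbb Z}\mathbb ZT$, the functor $S\otimes_T-$ is $k\otimes_{\mathbb Z}-$, which is exact. Let $f\in F$ with $T=\langle t,f\rangle$, and let $R_f$ be the kernel of $\Phi\to T$, $x\mapsto t$, $y\mapsto f$. Tensoring \eqref{eq:fox} with $S$ shows that $M_f=S\otimes_TR_f^{ab}$ sits in an exact sequence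
\begin{equation}\label{eq:M}
0\to M_f\to S^2\to I\to0,\qquad(\nu,\lambda)\mapsto\nu(t-1)+\lambda(f-1).
\end{equation}
The module of interest is $M=M_g=S\otimes_TR^{ab}$.

\begin{lemma}\label{lem:stably}
$M\oplus S^2\cong S^3$.
\end{lemma}

\begin{proof}
The word $r(t,u)$ has exponent sum $1$ in $u$, so it is not a proper power, and (L) with $m=1$ gives $R_u^{ab}\cong\mathbb ZT$, that is, $M_u\cong S$. Apply (Sch) to \eqref{eq:M} for $f=g$ and for $f=u$.
\end{proof}

To tell $M_g$ from $M_u$ we treat $S$ as a ring of Laurent polynomials in $t$. Every element of $S$ is uniquely a finite sum $\sum_l\alpha_lt^l$ with $\alpha_l\in A$, and $t\alpha=\varphi(\alpha)t$. Since $(\alpha t^l)(\beta t^m)=\alpha\varphi^l(\beta)t^{l+m}$ and $A$ has no zero divisors, the top term of a product is the product of the top terms, and the same holds for bottom terms.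

\begin{lemma}[Division]\label{lem:div}
Let $\omega=\sum_{l=0}^n\alpha_lt^l$ with $\alpha_0$ and $\alpha_n$ units of $A$. Then $S=S\omega\oplus\bigoplus_{l=0}^{n-1}At^l$ as left $A$-modules.
\end{lemma}

\begin{proof}
For $m\ge n$, the element $t^{m-n}\omega$ has degrees in $[0,m]$ and a unit coefficient in degree $m$; subtracting a left $A$-multiple of it removes a top term of degree $m$. For $m<0$, the element $t^m\omega$ has degrees in $[m,n-1]$ and a unit coefficient in degree $m$; it removes a bottom term of degree $m$. After finitely many steps only degrees $0,\dots,n-1$ remain. The sum is direct because top and bottom degree of a nonzero element of $S\omega$ differ by at least $n$.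
\end{proof}

Next we divide out $t-1$ in \eqref{eq:M}, which turns $M_f$ into a left ideal. Make $A$ an $S$-module by $(\alpha t^l)\cdot\beta=\alpha\varphi^l(\beta)$; this is the permutation module on $T/\langle t\rangle=F$. The map $\pi\colon S\to A$, $\sigma\mapsto\sigma\cdot1$, is $S$-linear and sends $\sum\alpha_lt^l$ to $\sum\alpha_l$. Its kernel is $S(t-1)$: if $\sum\alpha_l=0$, then $\sum\alpha_lt^l=\sum\alpha_l(t^l-1)\in S(t-1)$.

\begin{lemma}\label{lem:ideal}
Let $J_f=\{\lambda\in S:\lambda\cdot(f-1)=0\text{ in }A\}$. Then $M_f\cong J_f$, and $\lambda\mapsto\lambda\cdot(f-1)$ induces an isomorphism $S/J_f\cong\Delta$ that sends $t^l$ to $\varphi^l(f)-1$.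
\end{lemma}

\begin{proof}
The map $\pi$ preserves augmentation and is the identity on $A$, so $\pi(I)=\Delta$. As $I=S(t-1)+S(f-1)$, we get $\Delta=S\cdot(f-1)$, which is the second claim. If $\nu(t-1)=0$, then $\nu=0$ by comparing top terms, so $(\nu,\lambda)\mapsto\lambda$ is injective on $M_f$. Its image consists of the $\lambda$ with $\lambda(f-1)\in S(t-1)=\ker\pi$, and $\pi(\lambda(f-1))=\lambda\cdot(f-1)$.
\end{proof}

\begin{example}\label{ex:good}
Take $f=u$. Then $1$ and $t$ map to the $A$-basis $u-1$, $v-1$ of $\Delta$, and
\[
ut^2\cdot(u-1)=u(u^{-1}v-1)=(v-1)-(u-1).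
\]
So $\omega=ut^2-t+1$ lies in $J_u$. Its extreme coefficients are units, so $S=S\omega\oplus A\oplus At$. If $\alpha+\beta t\in J_u$, then $\alpha(u-1)+\beta(v-1)=0$, so $\alpha=\beta=0$. Hence $J_u=S\omega$. The generator is the Fox derivative $\partial r/\partial u=1+ut^2-ut^2ut^{-1}u^{-1}$, whose last term equals $t$ in $T$.
\end{example}

The next proof runs this example backwards: a generator of $J_f$ must look like $\omega$.

\begin{proposition}\label{prop:cyclic}
If $M_f$ is a cyclic $S$-module, then $\langle f,\varphi(f)\rangle=F$. In particular $M$ is not cyclic, and $M\not\cong S$.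
\end{proposition}

\begin{proof}
Let $J_f=S\omega$. Over $A$, the module $S/S\omega\cong\Delta$ is free of rank $2$, while $S$ is free of infinite rank; so $\omega\ne0$. Multiplying on the left by a power of the unit $t$, we may write $\omega=\sum_{l=0}^n\alpha_lt^l$ with $\alpha_0,\alpha_n\ne0$.

\emph{The extreme coefficients are units.} As $S/S\omega$ is finitely generated over $A$, there is an integer $L$ with $S=S\omega+\sum_{|l|<L}At^l$. Decomposing $t^L$, we find $\sigma\in S$ such that $\sigma\omega$ has top term $t^L$. If $\beta t^e$ is the top term of $\sigma$, then $\beta\varphi^e(\alpha_n)=1$. In a ring without zero divisors, $\beta\alpha=1$ gives $(\alpha\beta-1)\alpha=0$ and so $\alpha\beta=1$. Hence $\varphi^e(\alpha_n)$ is a unit, and so is $\alpha_n$. Decomposing $t^{-L}$ gives $\sigma'$ such that $\sigma'\omega$ has bottom term $t^{-L}$, and $\alpha_0$ is a unit by the same argument.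

\emph{The degree is $2$.} By Lemmas~\ref{lem:div} and~\ref{lem:ideal}, $\Delta$ is $A$-free on $\varphi^l(f)-1$, $0\le l<n$. It is also free of rank $2$. Applying $k\otimes_A-$ along the augmentation and comparing dimensions gives $n=2$, so $\Delta=A(f-1)+A(\varphi(f)-1)$.

\emph{Back to the group.} Let $H=\langle f,\varphi(f)\rangle$. The $A$-linear map $A\to k[F/H]$ sending $e\in F$ to the coset $eH$ kills $f-1$ and $\varphi(f)-1$, hence all of $\Delta$. So $eH=H$ for every $e\in F$, that is, $H=F$. For $f=g$ this contradicts Lemma~\ref{lem:pair}(b).
\end{proof}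

This is the phenomenon of Theorem~\ref{thm:main} for one fixed generating set. If $R$ were the normal closure of one element, $M$ would be cyclic; so on the generators $t,g$ the group $T$ needs two relators. On the generators $t,g,u$ it also needs only two, namely $r(t,u)$ and $g^{-1}W(t,u)$. The remaining difficulty is that a lower bound for all presentations on $d$ generators must cover every generating $d$-tuple.

\section{Relation modules that do not depend on the generators}\label{sec:indep}

By (Sch), the relation modules of two generating $d$-tuples of $G$ become isomorphic after adding $\mathbb ZG^d$, but they need not be isomorphic: over $S$, those of $(t,u)$ and $(t,g)$ are not. The ambiguity disappears after a change of rings that kills all Fox derivatives of the relators. A homomorphism $\rho\colon G\to\Lambda^\times$ to the unit group of a ring $\Lambda$ extends to a ring homomorphism $\mathbb ZG\to\Lambda$ and makes $\Lambda$ a $(\Lambda,\mathbb ZG)$-bimodule.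

\begin{proposition}\label{prop:indep}
Let $\Lambda$ be a ring such that every surjective endomorphism of $\Lambda^d$ is injective. Let $G=F_d/N$ and $\rho\colon G\to\Lambda^\times$ satisfy $\rho(\partial\nu/\partial a_j)=0$ for all $\nu\in N$ and all $j$. Then for every epimorphism $F'\to G$ from a free group of rank $d$, with kernel $N'$,
\[
\Lambda\otimes_GN'^{ab}\cong\operatorname{Tor}_1^{\mathbb ZG}(\Lambda,IG)\cong\Lambda\otimes_GN^{ab}
\]
as $\Lambda$-modules.
\end{proposition}

\begin{proof}
Tensor \eqref{eq:fox} for $F_d/N$ with $\Lambda$. The map $\Lambda\otimes_GN^{ab}\to\Lambda^d$ is zero by hypothesis, so $\Lambda\otimes_GIG\cong\Lambda^d$ by right exactness. This statement no longer refers to generators. Tensoring \eqref{eq:fox} for $F'/N'$ with $\Lambda$ gives an exact sequence of $\Lambda$-modules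
\[
0\to\operatorname{Tor}_1^{\mathbb ZG}(\Lambda,IG)\to\Lambda\otimes_GN'^{ab}\to\Lambda^d\to\Lambda\otimes_GIG\to0 .
\]
The last map is a surjection $\Lambda^d\to\Lambda^d$, so it is injective. Hence the middle map is zero and the first map is an isomorphism. This applies to $F'=F_d$ as well.
\end{proof}

\begin{example}
Let $\Lambda=\mathbb Z$ and let $\rho$ be trivial. Then $\rho(\partial\nu/\partial a_j)$ is the exponent sum of $a_j$ in $\nu$, so the hypothesis says $N\subseteq[F_d,F_d]$, and $\mathbb Z\otimes_GN'^{ab}=N'/[F',N']$. The conclusion agrees with Hopf's formula $H_2(G)\cong(N'\cap[F',F'])/[F',N']$. It shows that a presentation on $d$ generators needs at least $d(H_2(G))$ relators. But here $\operatorname{rk}H_1(G)=d$, so (H) gives the same bound $d-d(H_2(G))$ for $\operatorname{def}(G)$. Trivial coefficients thus cannot separate $\delta_d(G)$ from $\operatorname{def}(G)$, and we use $\Lambda=S$, which is allowed by (K).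
\end{example}

\section{The groups $G_d$}\label{sec:groups}

We want a group $F_d/N$ whose relators come from $R$ and to which Proposition~\ref{prop:indep} applies with $\Lambda=S$. So we seek homomorphisms $\theta\colon\Phi\to F_d$ and $\rho\colon F_d\to S^\times$ with $\rho\theta=\varepsilon$, and let $N$ be the normal closure of $\theta(R)$. The row
\[
D(w)=\big(\rho(\partial w/\partial a_1),\dots,\rho(\partial w/\partial a_d)\big)\in S^d
\]
is a derivation of $F_d$, acting on $S^d$ through $\rho$, and it has to vanish on $\theta(R)$. It cannot vanish on $\theta(x)$: the formula $w-1=\sum_j(\partial w/\partial a_j)(a_j-1)$ shows that $D(w)=0$ forces $\rho(w)=1$, whereas $\rho\theta(x)=t$. It is enough, however, that $D\theta$ be \emph{inner}, that is, $D\theta(x)=(t-1)\xi$ and $D\theta(y)=(g-1)\xi$ for one vector $\xi$. The word $C$ achieves this. Given an element $\kappa$ with $\rho(\kappa)=c$, it replaces any $\alpha$ by an element with the same image under $\rho$ and with a derivative of the required form.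

\begin{lemma}\label{lem:C}
Let $\rho\colon E\to S^\times$ be a homomorphism, $D$ a derivation of $E$ into an $S$-module on which $E$ acts through $\rho$, and $\kappa\in E$ with $\rho(\kappa)=c$. Then for all $\alpha\in E$,
\[
\rho(C(\kappa,\alpha))=\rho(\alpha),\qquad D(C(\kappa,\alpha))=(\rho(\alpha)-1)\,cD(\kappa).
\]
\end{lemma}

\begin{proof}
Let $\eta=\rho(\alpha)$. The scalar $c$ is central and $C$ has exponent sums $0$ in $p$ and $1$ in $q$, so $C(c,\eta)=\eta$. Reading $C=p\,q\,p\,q^{-1}p^{-1}p^{-1}q$ letter by letter,
\[
\begin{aligned}
C_q&=p-pqpq^{-1}+pqpq^{-1}p^{-2}, & C_q(c,\eta)&=c-c^2+1=0,\\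
C_p&=1+pq-pqpq^{-1}p^{-1}-pqpq^{-1}p^{-2}, & C_p(c,\eta)&=1+c\eta-c-1=c(\eta-1).
\end{aligned}
\]
Apply the chain rule.
\end{proof}

\begin{remark}\label{rem:c}
For a word $C'=p^iqp^jq^{-1}p^lq$ with $i+j+l=0$ and a central unit $c'$, we have $C'(c',\eta)=\eta$ and $C'_q(c',\eta)=c'^{\,i}-c'^{\,i+j}+1$. At $c'=1$ this equals $1$, so a nontrivial scalar cannot be avoided. The word $C$ is the case $(i,j,l)=(1,1,-2)$. It is not the only choice: $(0,1,-1)$ gives $2-c'$, which vanishes at $c'=2$, and then $C'_p(2,\eta)=\eta-1$. The case $(2,-1,-1)$ gives $c'^{\,2}-c'+1$, whose roots have order $6$; this is unsuitable, since Section~\ref{sec:proof} needs a scalar of infinite order.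
\end{remark}

It remains to find $\rho$ whose image contains $t$, $g$ and $c$. For $d\ge3$ a third generator could be sent to $c$. Two generators suffice, because $r$ has exponent sum $1$ in its second letter. Define
\[
\rho\colon F_d\to S^\times,\qquad a_1\mapsto t,\quad a_2\mapsto cu,\quad a_j\mapsto1\ \ (j\ge3).
\]
Then $\rho(\kappa)=r(t,cu)=c\,r(t,u)=c$, so $\rho(\hat u)=u$ and $\rho(\hat g)=W(t,u)=g$. Let $\theta(x)=w_t=C(\kappa,a_1)$ and $\theta(y)=w_g=C(\kappa,\hat g)$. By Lemma~\ref{lem:C}, $\rho(w_t)=t$ and $\rho(w_g)=g$, that is, $\rho\theta=\varepsilon$. Let $N$ be the normal closure of $\theta(R)$ in $F_d$ and write $G=G_d$.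

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] The natural map $F_d\to G$ is onto with kernel $N$.
\item[(b)] $\rho$ induces a homomorphism $\rho\colon G\to S^\times$ with torsion-free image.
\item[(c)] $\theta$ induces a homomorphism $\iota\colon T\to G$ such that $\rho\iota$ is the inclusion $T\subset S^\times$. The group $G$ is not free.
\item[(d)] $D$ vanishes on $N$.
\item[(e)] There is a surjection of $S$-modules $M\to S\otimes_GN^{ab}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By definition $G$ is the quotient of $F_d*T$ by the relations $t=w_t$, $g=w_g$. Since $T=\langle x,y\mid R\rangle$ with $x=t$, $y=g$, we get $G=\langle a_1,\dots,a_d,x,y\mid R,\ x=w_t,\ y=w_g\rangle$. Eliminating $x$ and $y$ leaves $\langle a_1,\dots,a_d\mid\theta(R)\rangle$.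

(b) We have $\rho\theta(R)=\varepsilon(R)=1$, so $\rho$ kills $N$. The image lies in the subgroup $\langle c\rangle\times T$ of $S^\times$, which is torsion-free since $T$ is and since $c>1$ has infinite order.

(c) As $\theta(R)\subseteq N$, the map $\iota\colon\Phi/R\to F_d/N$ is defined, and $\rho\theta=\varepsilon$ says that $\rho\iota$ is the inclusion. So $\iota$ is injective. Since $T$ is not free, $G$ is not free by (Fr).

(d) Let $\Phi$ act on $S^d$ through $\rho\theta=\varepsilon$ and put $\xi=cD(\kappa)$. By Lemma~\ref{lem:C}, the derivations $D\theta$ and $\nu\mapsto(\varepsilon(\nu)-1)\xi$ of $\Phi$ agree on $x$ and $y$, so they are equal, and the second vanishes on $R$. For $\nu\in F_d$ with $\rho(\nu)=1$ and $D(\nu)=0$, and any $w\in F_d$,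
\[
D(w\nu w^{-1})=D(w)+\rho(w)D(\nu)+\rho(w\nu)D(w^{-1})=D(w)-D(w)=0 .
\]
Such $\nu$ are also closed under products and inverses, so they form a normal subgroup. It contains $\theta(R)$, hence $N$.

(e) The map $R^{ab}\to N^{ab}$ induced by $\theta$ is equivariant with respect to $\iota$, so it extends to a $\mathbb ZG$-linear map $\mathbb ZG\otimes_TR^{ab}\to N^{ab}$. This map is onto, because $N$ is generated by conjugates of elements of $\theta(R)$. Apply the right exact functor $S\otimes_G-$. By (c), the right $T$-action on $S$ through $\rho\iota$ is the standard one, so the source becomes $S\otimes_TR^{ab}=M$.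
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\emph{Rank.} By Lemma~\ref{lem:G}(a), $d(G)\le d$. Each of $r,W,C$ has exponent sums $0$ in $p$ and $1$ in $q$, so in an abelian group it evaluates to its second argument. In additive notation, modulo commutators, $\kappa=a_2$, $\hat u=0$, $\hat g=0$, $w_t=a_1$, $w_g=0$, and the three defining relations of $G$ become $u=0$, $t=a_1$, $u=0$. Hence $H_1(G)\cong\mathbb Z^d$ and $d(G)=d$.

\emph{Deficiency.} Since $w_t$ is a word in the $a_j$, we can eliminate $t$ and obtain
\[
G=\langle a_1,\dots,a_d,u\mid r(w_t,u)=1,\ W(w_t,u)=w_g\rangle ,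
\]
with $d+1$ generators and $2$ relators. So $\operatorname{def}(G)\ge d-1$. As $G$ is not free, Proposition~\ref{prop:free} gives $\operatorname{def}(G)\le d-1$.

\emph{Two relators on $d$ generators.} By Lemma~\ref{lem:two}, every element of $\theta(R)$ is a product of conjugates of $\theta(r(x,U))^{\pm1}$ and $\theta(y^{-1}W(x,U))^{\pm1}$. So $N$ is the normal closure of these two elements.

\emph{One relator on $d$ generators is impossible.} Suppose $G=F'/N'$ with $F'$ free of rank $d$ and $N'$ the normal closure of one element $w$. By (K) and Lemma~\ref{lem:G}(d), Proposition~\ref{prop:indep} applies, and with Lemma~\ref{lem:G}(e) it gives a surjection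
\[
M\to S\otimes_GN^{ab}\cong S\otimes_GN'^{ab}.
\]
The target is cyclic, but this alone is no contradiction, since a non-cyclic module has cyclic quotients. We need the target to be free, and for this we use (L). As $G$ is not free, $w\ne1$; write $w=s^m$ with $s\in F'$ not a proper power. By (L) and right exactness,
\[
S\otimes_GN'^{ab}\cong S/S(\rho(\bar s)-1).
\]
Now $\bar s^{\,m}=1$ and $\rho(G)$ is torsion-free, so $\rho(\bar s)=1$ and $S\otimes_GN'^{ab}\cong S$. This is where the infinite order of $c$ is used: for $\rho(\bar s)\ne1$ the quotient would be a proper one, and the following splitting would not be available.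

The surjection $M\to S$ splits, so $M\cong S\oplus M'$. By Lemma~\ref{lem:stably}, $S^3\cong M\oplus S^2\cong S^3\oplus M'$. Projecting to the first summand gives a surjective endomorphism of $S^3$ with kernel isomorphic to $M'$. By (K), $M'=0$, so $M\cong S$. This contradicts Proposition~\ref{prop:cyclic}.

\emph{Conclusion.} A minimal presentation of $G$ would have $d$ generators and $d-(d-1)=1$ relator, which has just been excluded. A presentation on $d$ generators has at least one relator because $G$ is not free, hence at least two, and two suffice. So $\delta_d(G)=d-2=\operatorname{def}(G)-1$, while the presentation with $d+1$ generators and $2$ relators gives $\delta_{d+1}(G)=d-1=\operatorname{def}(G)$. \qed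

\begin{thebibliography}{9}

\bibitem{Gardam}
Giles Gardam, \emph{Finite groups of arbitrary deficiency}, arXiv:1705.02040 (2017).

\bibitem{Lyndon}
Lyndon, Ann. of Math. \textbf{52} (1950), 650--665.

\bibitem{Stallings}
Stallings, J. Algebra \textbf{2} (1965).

\end{thebibliography}
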